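\title{Coloring pairs in $\mathcal{P}_{\kappa}\lambda$ from a non-reflecting stationary set}

\begin{abstract}
Let $\kappa\le\lambda$ be regular uncountable cardinals, and suppose that some stationary set $S\subseteq\lambda$ of ordinals of cofinality less than $\kappa$ is non-stationary below every ordinal of cofinality less than $\kappa$. We prove that $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{2}_{\lambda}$: the increasing pairs of $\mathcal{P}_{\kappa}\lambda$ can be colored with $\lambda$ colors so that every cofinal subset of $\mathcal{P}_{\kappa}\lambda$ realizes every color. This answers a question of Tsukuura. For $\kappa<\lambda$ the coloring is built from point-finite families of intervals, club guessing, and a label attached to each pair. We also treat singular $\lambda$, and we obtain the relation for all $\lambda\ge\kappa$ when $\kappa$ is the successor of a regular cardinal.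
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be a regular uncountable cardinal and $\lambda\ge\kappa$ a cardinal. The set
\[
\mathcal{P}_{\kappa}\lambda=\{x\subseteq\lambda : |x|<\kappa\}
\]
is ordered by inclusion. A set $X\subseteq\mathcal{P}_{\kappa}\lambda$ belongs to the ideal $I_{\kappa\lambda}$ if there is $b\in\mathcal{P}_{\kappa}\lambda$ such that no $x\in X$ contains $b$. The family $I_{\kappa\lambda}^{+}$ of all subsets of $\mathcal{P}_{\kappa}\lambda$ not in $I_{\kappa\lambda}$ thus consists of the \emph{cofinal} sets: those $X$ such that every $b\in\mathcal{P}_{\kappa}\lambda$ is contained in some $x\in X$. They play the role that unbounded subsets play for a regular cardinal.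

For $X\subseteq\mathcal{P}_{\kappa}\lambda$ and $n<\omega$, let $[X]^{n}_{\subset}$ be the set of all $n$-element chains $x_1\subsetneq\dots\subsetneq x_n$ from $X$. The relation
\[
\mathcal{P}_{\kappa}\lambda\to[I_{\kappa\lambda}^{+}]^{n}_{\lambda}
\]
says that for every coloring $c:[\mathcal{P}_{\kappa}\lambda]^{n}_{\subset}\to\lambda$ there is $X\in I_{\kappa\lambda}^{+}$ such that $c$ omits at least one color on $[X]^{n}_{\subset}$. This is a very weak Ramsey property, so its negation $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{n}_{\lambda}$ is a strong anti-Ramsey statement: one coloring $c$ takes all $\lambda$ colors on $[X]^{n}_{\subset}$ for every cofinal $X$. For a pair $x\subsetneq y$ we write $c(x,y)$ for $c(\{x,y\})$.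

The negative relation becomes stronger as $n$ decreases. If $c$ witnesses it for pairs, then $c'(x_1,x_2,x_3)=c(x_1,x_2)$ witnesses it for triples, because a pair $x\subsetneq y$ from a cofinal set $X$ extends to a triple by any $z\in X$ containing $y\cup\{\xi\}$ for some $\xi\in\lambda\setminus y$. For $n=1$ the negative relation is false: one of the sets $\{x: c(\{x\})=0\}$ and $\{x:c(\{x\})\ne0\}$ is cofinal, and each of them omits a color. So $n=2$ is the least exponent for which the negative relation can hold.

For regular uncountable $\kappa\le\chi$ let $E^{\chi}_{<\kappa}$ be the set of limit ordinals $\alpha<\chi$ with $\operatorname{cf}(\alpha)<\kappa$, and consider the following hypothesis.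
\begin{description}
\item[$(H_{\kappa,\chi})$] There is a stationary set $S\subseteq E^{\chi}_{<\kappa}$ such that $S\cap\alpha$ is non-stationary in $\alpha$ for every $\alpha\in E^{\chi}_{<\kappa}$.
\end{description}
The set $S$ is large in $\chi$, but it looks small from every ordinal that is the supremum of fewer than $\kappa$ smaller ordinals, that is, from every limit point of a member of $\mathcal{P}_{\kappa}\chi$. For regular uncountable $\kappa\le\lambda$, it is known from Tsukuura's paper \cite{Tsukuura} that $(H_{\kappa,\lambda})$ implies $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{3}_{\lambda}$, and the following question is posed there as open: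
\begin{quote}
Does $(H_{\kappa,\lambda})$ imply $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{2}_{\lambda}$?
\end{quote}
The answer is yes, in ZFC.

\begin{theorem}\label{thm:main}
Let $\kappa\le\lambda$ be regular uncountable cardinals. If $(H_{\kappa,\lambda})$ holds, then $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{2}_{\lambda}$.
\end{theorem}

The case $\kappa=\lambda$ suggests this answer. There the relation is equivalent to the ordinary relation $\kappa\not\to[\kappa]^{2}_{\kappa}$ (Proposition~\ref{prop:diagonal}), which follows from the hypothesis by a theorem of Todor\v{c}evi\'c \cite{Todorcevic}. The reduction rests on the fact that a cofinal subset of $\mathcal{P}_{\kappa}\kappa$ contains an increasing chain of length $\kappa$. For $\kappa<\lambda$ it breaks down: a strictly increasing sequence in $\mathcal{P}_{\kappa}\lambda$ has length at most $\kappa$, since a term with $\kappa$ predecessors would have size at least $\kappa$. A coloring $f$ of pairs of ordinals below $\lambda$ gives $x,y\in X$ with $f(\{\sup x,\sup y\})$ equal to a prescribed color,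 but nothing makes $x$ a subset of $y$. For $\kappa<\lambda$ we therefore construct a coloring directly, and it has a stronger property. For a set $A$ put $\mathcal{P}_{\kappa}A=\{x\subseteq A:|x|<\kappa\}$; the notions of $\kappa$-complete and fine ideals are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:ideals}
Let $\kappa<\chi$ be regular uncountable cardinals with $(H_{\kappa,\chi})$, and let $A\supseteq\chi$ be a set. There is $c:[\mathcal{P}_{\kappa}A]^{2}_{\subset}\to\chi$ such that for every $\kappa$-complete fine ideal $J$ on $\mathcal{P}_{\kappa}A$, every $X\in J^{+}$ and every $\tau<\chi$, there is $x\in X$ with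
\[
\{y\in X: x\subsetneq y,\ c(x,y)=\tau\}\in J^{+}.
\]
If moreover $\kappa^{\omega}\le\chi$, then $c$ can be chosen so that for all such $J$, all $X,Y_{*}\in J^{+}$ and all $\tau<\chi$ there is $x\in X$ with $\{y\in Y_{*}: x\subsetneq y,\ c(x,y)=\tau\}\in J^{+}$.
\end{theorem}

The freedom to take $A$ larger than $\chi$ allows us to combine the colorings for several $\chi$.

\begin{theorem}\label{thm:singular}
Let $\kappa$ be regular uncountable and let $\lambda>\kappa$ be singular. If $(H_{\kappa,\chi})$ holds for unboundedly many regular $\chi<\lambda$, then $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{2}_{\lambda}$.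
\end{theorem}

\begin{corollary}\label{cor:successor}
If $\kappa=\mu^{+}$ with $\mu$ an infinite regular cardinal, then $\mathcal{P}_{\kappa}\lambda\not\to[I_{\kappa\lambda}^{+}]^{2}_{\lambda}$ for every cardinal $\lambda\ge\kappa$.
\end{corollary}

Two results are used without proof: Solovay's splitting theorem and, for the case $\kappa=\lambda$ only, the theorem of Todor\v{c}evi\'c. Both are stated in Section~\ref{sec:prelim}. Section~\ref{sec:idea} presents the idea for $\kappa=\omega_1$, $\lambda=\omega_2$. Sections~\ref{sec:intervals}--\ref{sec:labels} build the three ingredients of the coloring, Section~\ref{sec:coloring} proves Theorems~\ref{thm:ideals} and~\ref{thm:main}, and Section~\ref{sec:singular} proves Theorem~\ref{thm:singular} and Corollary~\ref{cor:successor}.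

\section{Preliminaries and the case $\kappa=\lambda$}\label{sec:prelim}

Limit ordinals are nonzero, and $\sup\emptyset=0$. A limit ordinal $\beta$ is a \emph{limit point} of a set $E$ of ordinals if $\sup(E\cap\beta)=\beta$. For a limit ordinal $\alpha$, a set $e\subseteq\alpha$ is \emph{club} in $\alpha$ if it is unbounded in $\alpha$ and contains its limit points below $\alpha$. A subset of $\alpha$ is \emph{non-stationary} in $\alpha$ if it is disjoint from some club in $\alpha$, and \emph{stationary} otherwise. For an infinite regular $\mu<\chi$, let $E^{\chi}_{\mu}$ be the set of limit ordinals $\delta<\chi$ with $\operatorname{cf}(\delta)=\mu$.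

Let $\chi$ be regular uncountable. A union of fewer than $\chi$ bounded subsets of $\chi$ is bounded. An intersection of fewer than $\chi$ clubs in $\chi$ is club, so a union of fewer than $\chi$ non-stationary sets is non-stationary. If $E\subseteq\chi$ is unbounded, the set $\operatorname{acc}(E)$ of its limit points below $\chi$ is club. \emph{Solovay's theorem} states that every stationary subset of $\chi$ can be partitioned into $\chi$ stationary sets.

An \emph{ideal} on $\mathcal{P}_{\kappa}A$ is a nonempty family $J$ of subsets of $\mathcal{P}_{\kappa}A$ closed under subsets and finite unions. The subsets of $\mathcal{P}_{\kappa}A$ not in $J$ form the family $J^{+}$ of \emph{$J$-positive} sets; they are nonempty, and supersets of positive sets are positive. For an infinite cardinal $\rho$, the ideal $J$ is \emph{$\rho$-complete} if it is closed under unions of fewer than $\rho$ members, and it is \emph{fine} if $\{x:a\notin x\}\in J$ for all $a\in A$. The ideal $I_{\kappa\lambda}$ is fine, as witnessed by $b=\{a\}$, and $\kappa$-complete, because a union of fewer than $\kappa$ witnesses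 $b$ has size less than $\kappa$. We use two facts about a $\kappa$-complete fine ideal $J$ and a set $X\in J^{+}$ throughout.
\begin{enumerate}
\item[(J1)] If $X$ is the union of fewer than $\kappa$ sets, one of them is in $J^{+}$.
\item[(J2)] If $b\in\mathcal{P}_{\kappa}A$, then $\{x\in X: b\subseteq x\}\in J^{+}$.
\end{enumerate}
The first restates $\kappa$-completeness. The second holds because the rest of $X$ is covered by the fewer than $\kappa$ sets $\{x:a\notin x\}\in J$, $a\in b$.

The relation $\kappa\not\to[\kappa]^{2}_{\kappa}$ says that there is $f:[\kappa]^{2}\to\kappa$ which takes every value on $[B]^{2}$ for every $B\subseteq\kappa$ of size $\kappa$.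

\begin{proposition}\label{prop:diagonal}
Let $\kappa$ be regular uncountable. Then $\mathcal{P}_{\kappa}\kappa\not\to[I_{\kappa\kappa}^{+}]^{2}_{\kappa}$ if and only if $\kappa\not\to[\kappa]^{2}_{\kappa}$.
\end{proposition}

\begin{proof}
Let $f$ witness $\kappa\not\to[\kappa]^{2}_{\kappa}$. Members of $\mathcal{P}_{\kappa}\kappa$ have suprema below $\kappa$ by regularity. Put $c(x,y)=f(\{\sup x,\sup y\})$ if $\sup x<\sup y$, and $c(x,y)=0$ otherwise. Given $X\in I_{\kappa\kappa}^{+}$, choose by recursion on $i<\kappa$ sets $x_i\in X$ with $x_i\supseteq\bigcup_{k<i}x_k\cup\{\sup x_k+1:k<i\}$; the right side has size less than $\kappa$. For $k<i$ we get $x_k\subsetneq x_i$ and $\sup x_k<\sup x_i$. So $B=\{\sup x_i:i<\kappa\}$ has size $\kappa$, and every value of $f$ on $[B]^{2}$ is a value of $c$ on $[X]^{2}_{\subset}$.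

Conversely, let $c$ witness the relation for $\mathcal{P}_{\kappa}\kappa$. Every ordinal $\xi<\kappa$ is a member of $\mathcal{P}_{\kappa}\kappa$, and on ordinals $\subsetneq$ is $<$. A set $B\subseteq\kappa$ of size $\kappa$ is cofinal in $\mathcal{P}_{\kappa}\kappa$, since each $b\in\mathcal{P}_{\kappa}\kappa$ is bounded in $\kappa$. Hence the restriction of $c$ to $[\kappa]^{2}$ witnesses $\kappa\not\to[\kappa]^{2}_{\kappa}$.
\end{proof}

The proposition shows how the conclusion of Theorem~\ref{thm:main} can fail in the absence of a hypothesis. If $\kappa$ is weakly compact, that is, every $2$-coloring of $[\kappa]^{2}$ has a homogeneous set of size $\kappa$, then any $f:[\kappa]^{2}\to\kappa$ is constantly $0$ or never $0$ on $[B]^{2}$ for some $B$ of size $\kappa$, and so $\mathcal{P}_{\kappa}\kappa\to[I_{\kappa\kappa}^{+}]^{2}_{\kappa}$.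

\begin{theorem}[Todor\v{c}evi\'c \cite{Todorcevic}]\label{thm:todorcevic}
If a regular uncountable cardinal $\kappa$ has a stationary subset $S$ such that $S\cap\alpha$ is non-stationary in $\alpha$ for every limit ordinal $\alpha<\kappa$, then $\kappa\not\to[\kappa]^{2}_{\kappa}$.
\end{theorem}

Since $E^{\kappa}_{<\kappa}$ is the set of all limit ordinals below $\kappa$, a witness to $(H_{\kappa,\kappa})$ satisfies the hypothesis of Theorem~\ref{thm:todorcevic}. With Proposition~\ref{prop:diagonal} this proves Theorem~\ref{thm:main} for $\kappa=\lambda$.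

\section{The idea for $\kappa=\omega_1$ and $\lambda=\omega_2$}\label{sec:idea}

Let $S=E^{\omega_2}_{\omega}$, split it into $\omega_2$ stationary pieces, and let $h(\sigma)<\omega_2$ be the index of the piece containing $\sigma$. We want a rule by which a pair $x\subsetneq y$ of countable subsets of $\omega_2$ points to an ordinal $\sigma\in S\cap y$; the color of the pair is then $h(\sigma)$. Given a cofinal set $X$ and a color $\tau$, the piece with index $\tau$ contains an ordinal $\delta$ which is a limit of ordinals $\sup x$, $x\in X$, and cofinally many $y\in X$ contain $\delta$. So the rule should make $(x,y)$ point to $\delta$ when $\delta\in y$ and $\alpha=\sup x$ lies close below $\delta$. The difficulty is that $y$ has other points of $S$ above $\alpha$, possibly infinitely many between $\alpha$ and $\delta$.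

\emph{Finitely many candidates.} Enumerate $S\cap y$ as $\delta_0,\delta_1,\dots$ without repetition, and put
\[
\eta_y(\delta_n)=\max\bigl(\{0\}\cup\{\delta_m: m<n,\ \delta_m<\delta_n\}\bigr)<\delta_n .
\]
Call $\sigma\in S\cap y$ a \emph{candidate} for $\alpha$ if $\eta_y(\sigma)<\alpha<\sigma$. If $\delta_m$ and $\delta_n$ are candidates for $\alpha$ and $m<n$, then $\delta_m>\delta_n$, for otherwise $\delta_m\le\eta_y(\delta_n)<\alpha<\delta_m$. There is no infinite decreasing sequence of ordinals, so each $\alpha$ has finitely many candidates, and $\delta$ is one of them once $\eta_y(\delta)<\alpha<\delta$.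

The candidates below $\delta$ change as $\alpha$ moves toward $\delta$. The candidates above $\delta$ are better behaved: they all lie in the finite set of those $\sigma\in S\cap y$ with $\eta_y(\sigma)<\delta<\sigma$, which does not depend on $\alpha$. So we let the pair point to the \emph{largest} candidate, and we must eliminate the finitely many competitors above $\delta$. No choice of $\eta_y$ removes them all: if $\sigma\in S\cap y$ is a limit point of $S\cap y$, then $\sigma$ competes with every $\delta\in S\cap y$ between $\eta_y(\sigma)$ and $\sigma$.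

\emph{Marks.} Fix for each $\sigma\in S$ a \emph{ladder}, an increasing sequence $g_\sigma:\omega\to\sigma$ cofinal in $\sigma$. It cuts $\sigma$ into intervals. Let $v(j)$ be the exponent of $2$ in $j$, with $v(0)=0$, and give each $\alpha<\sigma$ the mark $m_\sigma(\alpha)=v(j)$, where $j$ is least with $g_\sigma(j)\ge\alpha$. As $\alpha$ approaches $\delta$, the mark $m_\delta(\alpha)$ returns to every natural number again and again. For a competitor $\sigma>\delta$ only finitely many points of $g_\sigma$ lie below $\delta$, so $m_\sigma(\alpha)$ is eventually constant. A number $t$ different from these finitely many constants separates $\delta$ from its competitors.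

\begin{example}\label{ex:marks}
Let $\delta=\omega^{2}$, $\sigma=\omega^{2}+\omega$, and let $S\cap y$ be enumerated as $\sigma,\delta,\omega,\omega\cdot2,\omega\cdot3,\dots$. Then $\eta_y(\sigma)=\eta_y(\delta)=0$ and $\eta_y(\omega\cdot n)=\omega\cdot(n-1)$, so an ordinal $\alpha$ with $\omega\cdot n<\alpha<\omega\cdot(n+1)$ has the three candidates $\omega\cdot(n+1)$, $\delta$, $\sigma$. Take $g_\delta(j)=\omega\cdot j$, and $g_\sigma(0)=\omega$, $g_\sigma(j)=\omega^{2}+j$ for $j\ge1$. Then $m_\delta(\alpha)=v(n+1)$ for $\omega\cdot n<\alpha\le\omega\cdot(n+1)$, while $m_\sigma(\alpha)=v(1)=0$ for $\omega<\alpha\le\delta$; see Figure~\ref{fig:ladders}. Keep only the candidates at which $\alpha$ has mark $t$. For $t=1$ and $\omega<\alpha<\omega\cdot2$ or $\omega\cdot5<\alpha<\omega\cdot6$, the candidate $\delta$ is kept and $\sigma$ is dropped, so the largest candidate kept is $\delta$. For $t=0$ and $\omega\cdot2<\alpha<\omega\cdot3$ both are kept, and $\sigma$ wins.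
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,1.3)--(8.2,1.3);
\draw (0,1.2)--(0,1.4) (2,1.2)--(2,1.4) (3.6,1.2)--(3.6,1.4) (4.9,1.2)--(4.9,1.4) (5.9,1.2)--(5.9,1.4) (6.7,1.2)--(6.7,1.4) (7.3,1.2)--(7.3,1.4);
\node at (1,1.55) {$0$}; \node at (2.8,1.55) {$1$}; \node at (4.25,1.55) {$0$};
\node at (5.4,1.55) {$2$}; \node at (6.3,1.55) {$0$}; \node at (7,1.55) {$1$};
\node at (7.75,1.55) {$\cdots$};
\node at (2,1) {\small $\omega$}; \node at (3.6,1) {\small $\omega\cdot2$};
\node at (4.9,1) {\small $\omega\cdot3$}; \node at (5.9,1) {\small $\omega\cdot4$};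
\fill (8.2,1.3) circle (1.5pt); \node[right] at (8.2,1.3) {$\delta=\omega^{2}$};
\draw (0,0)--(10.4,0);
\draw (2,-0.1)--(2,0.1) (8.8,-0.1)--(8.8,0.1) (9.4,-0.1)--(9.4,0.1);
\node at (1,0.25) {$0$}; \node at (5.4,0.25) {$0$}; \node at (9.1,0.25) {$1$};
\node at (9.9,0.25) {$\cdots$};
\node at (2,-0.3) {\small $\omega$}; \node at (8.8,-0.3) {\small $\omega^{2}+1$};
\fill (10.4,0) circle (1.5pt); \node[right] at (10.4,0) {$\sigma$};
\draw[dashed] (8.2,1.3)--(8.2,0);
\end{tikzpicture}
\caption{Ladders on $\delta=\omega^{2}$ (top) and on $\sigma=\omega^{2}+\omega$ (bottom). Ticks are points of the ladders, and the number above an interval is its mark. Close below $\delta$ the marks of the top ladder take every value infinitely often, while the mark of the bottom ladder is constant.}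
\label{fig:ladders}
\end{figure}

\emph{What remains.} The number $t$ has to be read off from the pair, as a \emph{label} $t=\ell(x,y)$, and we must be able to prescribe it. Since $x\subseteq y$ is required, $x$ is chosen before $y$, while the forbidden marks depend on $y$. They form a finite subset of $\omega$, so we can first shrink to a cofinal set of $y$ with the same forbidden set $F$. We then need $t\notin F$, a large set $B\subseteq X$ and a still cofinal set of $y$ such that $\ell(x,y)=t$ for all $x\in B$ and all these $y$; this is Section~\ref{sec:labels}. Finally we need $x\in B$ with $\sup x$ inside an interval of the ladder of $\delta$ that has mark $t$. The ladders are fixed before $X$ is given, so they have to anticipate the set $\{\sup x:x\in B\}$. This is what club guessing provides.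

\section{Point-finite families of intervals}\label{sec:intervals}

For uncountable $y$ the enumeration argument above is not available. Non-reflection replaces it: a club disjoint from $S$ cuts an ordinal into blocks which can be treated independently.

\begin{lemma}\label{lem:eta}
Let $\kappa\le\chi$ be regular uncountable, and let $S\subseteq E^{\chi}_{<\kappa}$ be such that $S\cap\alpha$ is non-stationary in $\alpha$ for all $\alpha\in E^{\chi}_{<\kappa}$. For every $s\subseteq S$ with $|s|<\kappa$ there is $\eta:s\to\chi$ with $\eta(\delta)<\delta$ for all $\delta\in s$, such that for every $\alpha<\chi$ the set $\{\delta\in s:\eta(\delta)<\alpha\le\delta\}$ is finite.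
\end{lemma}

\begin{proof}
Since $s$ is bounded in $\chi$, it suffices to prove by induction on $\varepsilon<\chi$ that such a function exists for $s\cap\varepsilon$. For $\varepsilon=0$ there is nothing to prove. To pass from $\varepsilon$ to $\varepsilon+1$ when $\varepsilon\in s$, put $\eta(\varepsilon)=0$; this adds at most one element to each of the finite sets. If $\varepsilon$ is a limit and $s\cap\varepsilon$ is bounded in $\varepsilon$, then $s\cap\varepsilon=s\cap\varepsilon'$ for some $\varepsilon'<\varepsilon$.

Let $\varepsilon$ be a limit with $s\cap\varepsilon$ unbounded in $\varepsilon$. Then $\operatorname{cf}(\varepsilon)\le|s|<\kappa$, so there is a club $e$ in $\varepsilon$ disjoint from $S$. As $0\notin S$, we may assume $0\in e$. Let $\delta\in s\cap\varepsilon$. Then $\delta\notin e$, so $\delta$ is not a limit point of $e$, and the nonempty set $e\cap\delta$ is bounded in $\delta$; since $e$ is closed, it has a largest element $e^{-}(\delta)$. Let $e^{+}(\delta)=\min(e\setminus\delta)$. Then $e^{-}(\delta)<\delta<e^{+}(\delta)$, and $e^{+}(\delta)$ is the successor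 of $e^{-}(\delta)$ in $e$. For $\varepsilon_0\in e$ with successor $\varepsilon_1$ in $e$, let $\eta_{\varepsilon_0}$ be given by the induction hypothesis for $s\cap\varepsilon_1$. Put
\[
\eta(\delta)=\max\{e^{-}(\delta),\ \eta_{e^{-}(\delta)}(\delta)\}<\delta .
\]
Fix $\alpha$. If $\eta(\delta)<\alpha\le\delta$, then $e^{-}(\delta)<\alpha<e^{+}(\delta)$, so $e^{-}(\delta)=\max(e\cap\alpha)$. This ordinal $\varepsilon_0$ depends only on $\alpha$, and $\eta_{\varepsilon_0}(\delta)<\alpha\le\delta$. By the choice of $\eta_{\varepsilon_0}$ there are finitely many such $\delta$.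
\end{proof}

\begin{remark}\label{rem:converse}
The conclusion of Lemma~\ref{lem:eta} fails without non-reflection. Suppose $S\cap\alpha$ is stationary in some $\alpha\in E^{\chi}_{<\kappa}$. Then $\rho=\operatorname{cf}(\alpha)$ is uncountable, since otherwise a cofinal $\omega$-sequence of successor ordinals is a club disjoint from $S$. Let $e:\rho\to\alpha$ be strictly increasing, continuous and cofinal, and $s=S\cap\operatorname{ran}(e)$. The set $K$ of limit ordinals $k<\rho$ with $e(k)\in S$ is stationary in $\rho$, because $e$ maps clubs in $\rho$ to clubs in $\alpha$. If $\eta(\delta)<\delta$ on $s$, then for $k\in K$ there is $k'<k$ with $\eta(e(k))<e(k')$. By Fodor's lemma (a function $f$ with $f(k)<k$ on a stationary subset of a regular uncountable cardinal is constant on a stationary set), one $k'$ serves infinitely many $k$, and then $\eta(\delta)<e(k')\le\delta$ for infinitely many $\delta\in s$.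
\end{remark}

\section{Club guessing and marks}\label{sec:marks}

We need ladders fixed in advance such that every club contains one of them. We include a proof of the form of Shelah's club guessing that we use. One pushes the points of arbitrary ladders down into a club $E$; if this fails for every $E$, one shrinks $E$ repeatedly, and after $\mu^{+}$ steps the points of some ladder have stopped moving.

\begin{lemma}[Shelah]\label{lem:guessing}
Let $\mu,\chi$ be infinite regular cardinals with $\mu^{+}<\chi$, and let $S'\subseteq E^{\chi}_{\mu}$ be stationary. There are strictly increasing cofinal functions $g_\delta:\mu\to\delta$ $(\delta\in S')$ such that for every club $D\subseteq\chi$ some $\delta\in S'$ has $\operatorname{ran}(g_\delta)\subseteq D$.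
\end{lemma}

\begin{proof}
It suffices to treat clubs containing $0$. Indeed, if $\langle g_\delta\rangle$ works for these, then the functions $j\mapsto g_\delta(1+j)$ are still strictly increasing and cofinal and do not take the value $0$, so they work for any club $D$ by the result for $D\cup\{0\}$. From now on all clubs contain $0$.

Fix strictly increasing cofinal $e_\delta:\mu\to\delta$ for $\delta\in S'$. For a club $E$ and $\gamma<\chi$ let $E[\gamma]=\max(E\cap(\gamma+1))$, which exists as $E$ is closed and contains $0$. For $\delta\in S'\cap\operatorname{acc}(E)$ let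
\[
R^{E}_{\delta}=\{E[e_\delta(k)]:k<\mu\}\subseteq E\cap\delta .
\]
This set is cofinal in $\delta$: if $\beta\in E\cap\delta$ and $e_\delta(k)\ge\beta$, then $E[e_\delta(k)]\ge\beta$. Hence its order type is at least $\operatorname{cf}(\delta)=\mu$. It is the image of $\mu$ under a non-decreasing map, so its order type is exactly $\mu$.

We claim that there is a club $E$ such that every club $D$ contains $R^{E}_{\delta}$ for some $\delta\in S'\cap\operatorname{acc}(E)$. Then the lemma follows: let $g_\delta$ enumerate $R^{E}_{\delta}$ in increasing order for $\delta\in S'\cap\operatorname{acc}(E)$, and $g_\delta=e_\delta$ for the other $\delta\in S'$. Suppose the claim fails, and choose for each club $E$ a club $D(E)$ with $R^{E}_{\delta}\not\subseteq D(E)$ for all $\delta\in S'\cap\operatorname{acc}(E)$. Define clubs $E_i$ for $i<\mu^{+}$ by $E_0=\chi$, $E_{i+1}=E_i\cap D(E_i)$, and $E_i=\bigcap_{i'<i}E_{i'}$ for limit $i$. Since $\mu^{+}<\chi$, the set $E_\infty=\bigcap_{i<\mu^{+}}E_i$ is club, and there is $\delta\in S'\cap\operatorname{acc}(E_\infty)$; this $\delta$ is in $\operatorname{acc}(E_i)$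 for every $i$. For each $k<\mu$ the sequence $\langle E_i[e_\delta(k)]:i<\mu^{+}\rangle$ of ordinals is non-increasing, hence constant from some $i_k<\mu^{+}$ on. For $i=\sup_{k<\mu}i_k<\mu^{+}$ we get $R^{E_i}_{\delta}=R^{E_{i+1}}_{\delta}\subseteq E_{i+1}\subseteq D(E_i)$, a contradiction.
\end{proof}

The next lemma contains all that will be used about ladders. The marks are now taken from an arbitrary countably infinite set $L$.

\begin{lemma}\label{lem:marks}
Let $\mu,\chi,S'$ be as in Lemma~\ref{lem:guessing}, and let $L$ be a countably infinite set. There are functions $m_\sigma:\sigma\to L$ $(\sigma\in S')$ with the following properties.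
\begin{enumerate}
\item[(a)] If $\sigma\in S'$, $\delta\in E^{\chi}_{\mu}$ and $\delta<\sigma$, then there is $\theta<\delta$ such that $m_\sigma(\alpha)=m_\sigma(\delta)$ whenever $\theta<\alpha\le\delta$.
\item[(b)] For every club $D\subseteq\chi$ there is $\delta\in S'$ such that for all $t\in L$ and $\theta<\delta$ there are $\beta,\beta'$ with $\theta\le\beta<\beta'<\delta$, $\beta'\in D$, and $m_\delta(\alpha)=t$ whenever $\beta<\alpha\le\beta'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L=\{t_n:n<\omega\}$ and let $v$ be as in Section~\ref{sec:idea}. Each $j<\mu$ is uniquely $\gamma+n$ with $\gamma$ zero or a limit ordinal and $n<\omega$; put $I(j)=t_{v(n)}$. Then $I:\mu\to L$ takes each value $t_k$ at unboundedly many successor ordinals below $\mu$: at all $2^{k}(2p+1)$, $p<\omega$, if $\mu=\omega$, and at all $\gamma+2^{k}$, $\gamma<\mu$ a limit, if $\mu>\omega$. Let $g_\sigma$ be as in Lemma~\ref{lem:guessing}, and for $\alpha<\sigma$ put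
\[
j_\sigma(\alpha)=\min\{j<\mu:g_\sigma(j)\ge\alpha\},\qquad m_\sigma(\alpha)=I(j_\sigma(\alpha)).
\]

(a) Let $j=j_\sigma(\delta)$ and $\theta=\sup\{g_\sigma(i):i<j\}$. This is a supremum of fewer than $\mu=\operatorname{cf}(\delta)$ ordinals below $\delta$, so $\theta<\delta$. If $\theta<\alpha\le\delta$, then $g_\sigma(i)<\alpha$ for $i<j$ and $g_\sigma(j)\ge\alpha$, so $j_\sigma(\alpha)=j$.

(b) Take $\delta\in S'$ with $\operatorname{ran}(g_\delta)\subseteq D$. Given $t$ and $\theta$, choose a successor ordinal $j=i+1<\mu$ with $I(j)=t$ and $g_\delta(i)\ge\theta$, and put $\beta=g_\delta(i)$, $\beta'=g_\delta(j)$. If $\beta<\alpha\le\beta'$, then $j_\delta(\alpha)=j$.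
\end{proof}

Part (a) is the reason for working with a single cofinality $\mu$: a ladder on $\sigma$ of length greater than $\operatorname{cf}(\delta)$ may be unbounded in $\delta$. Successor indices are used in (b) because for a limit $j$ the set $\{\alpha:j_\delta(\alpha)=j\}$ may be the single point $g_\delta(j)$.

\section{Labels on pairs}\label{sec:labels}

In this section $\kappa$ is regular uncountable and $A\supseteq\kappa$. A \emph{labeling} is a pair $(\mathcal{L},\ell)$, where $\mathcal{L}$ is a nonempty family of countably infinite sets, called \emph{alphabets}, and $\ell$ is a function on $\mathcal{P}_{\kappa}A\times\mathcal{P}_{\kappa}A$.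

A label that depends only on $x$ and has fewer than $\kappa$ values is useless: by (J1) it is constant on a positive set $X$, and the constant value may be forbidden. The function
\[
\gamma(x)=\sup(x\cap\kappa)<\kappa
\]
has $\kappa$ values, and it is not constant on any positive set, since $\{x:\gamma(x)=\xi\}\subseteq\{x:\xi+1\notin x\}$. There are two ways to use it.

\medskip
\noindent\emph{Labeling I.} Let $\mathcal{L}=[\kappa]^{\omega}$ be the family of countably infinite subsets of $\kappa$, and $\ell(x,y)=\gamma(x)$. The values of $\gamma$ available in $X$ depend on $X$, so every alphabet has to be provided for in advance. The cost is the size $|\mathcal{L}|\le\kappa^{\omega}$.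

\medskip
\noindent\emph{Labeling II.} Suppose there is an infinite cardinal $\nu<\kappa$ with $\nu^{\omega}\ge\kappa$. Fix such a $\nu$ and an injection $\xi\mapsto r_\xi$ from $\kappa$ into the set ${}^{\omega}\nu$ of functions from $\omega$ to $\nu$. Let $\mathcal{L}=\{\omega\}$, and
\[
\ell(x,y)=\min\{n:r_{\gamma(x)}(n)\ne r_{\gamma(y)}(n)\}\quad\text{if }\gamma(x)\neq\gamma(y),
\]
and $\ell(x,y)=0$ otherwise. One alphabet suffices, but the label depends on both sets.

\begin{lemma}\label{lem:arith}
If $\kappa^{\omega}>\kappa$, then there is an infinite cardinal $\nu<\kappa$ with $\nu^{\omega}\ge\kappa$, so that Labeling II is available.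
\end{lemma}

\begin{proof}
Every $f:\omega\to\kappa$ is bounded, so ${}^{\omega}\kappa=\bigcup_{\xi<\kappa}{}^{\omega}\xi$ and $\kappa^{\omega}\le\kappa\cdot\sup_{\xi<\kappa}|\xi|^{\omega}$. Hence $|\xi|^{\omega}>\kappa$ for some $\xi<\kappa$; let $\nu=\max\{|\xi|,\omega\}$.
\end{proof}

In Labeling I the sets $\{x\in X:\gamma(x)=\xi\}$ from which $x$ is drawn are never $J$-positive. They can still be large in a weaker sense, which we measure by a smaller but more complete ideal $N$. For Theorem~\ref{thm:ideals}, $N$ will consist of the sets $B$ on which $\sup(x\cap\chi)$ is bounded in $\chi$; Theorem~\ref{thm:singular} needs another choice.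

\begin{lemma}[Separation]\label{lem:separation}
Let $(\mathcal{L},\ell)$ be Labeling I or II. Let $J$ be a $\kappa$-complete fine ideal and $N\subseteq J$ a $\kappa^{+}$-complete ideal on $\mathcal{P}_{\kappa}A$, and let $X\in J^{+}$. There are $L\in\mathcal{L}$ and a family $\mathcal{B}\subseteq N^{+}$ of at most $\kappa$ subsets of $X$ with the following property: for every $Y\subseteq X$ with $Y\in J^{+}$ and every finite $F\subseteq L$ there are $t\in L\setminus F$, $B\in\mathcal{B}$ and $Y'\subseteq Y$ with $Y'\in J^{+}$ such that
\[
\ell(x,y)=t\quad\text{for all }x\in B,\ y\in Y'.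
\]
For Labeling I the condition $Y\subseteq X$ is not needed.
\end{lemma}

\begin{proof}
\emph{Labeling I.} Let $B_\xi=\{x\in X:\gamma(x)=\xi\}$. Given $\xi_0<\kappa$, the set $\{x\in X:\xi_0\in x\}$ is in $J^{+}\subseteq N^{+}$ by (J2), and it is covered by the $\kappa$ many sets $B_\xi$, $\xi_0\le\xi<\kappa$. As $N$ is $\kappa^{+}$-complete, $B_\xi\in N^{+}$ for some $\xi\ge\xi_0$. So $\{\xi<\kappa:B_\xi\in N^{+}\}$ is unbounded in $\kappa$. Let $L$ be a countably infinite subset of it and $\mathcal{B}=\{B_\xi:\xi\in L\}$. Given any $Y\in J^{+}$ and finite $F\subseteq L$, take $t\in L\setminus F$, $B=B_t$ and $Y'=Y$.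

\emph{Labeling II.} For $Z\subseteq\mathcal{P}_{\kappa}A$ and a finite sequence $s\in{}^{<\omega}\nu$ let
\[
Z_s=\{z\in Z: r_{\gamma(z)}\text{ extends }s\},\qquad T_Z=\{s\in{}^{<\omega}\nu:Z_s\in J^{+}\}.
\]
Let $L=\omega$ and $\mathcal{B}=\{X_s:s\in T_X\}$. Then $|\mathcal{B}|\le\nu<\kappa$ and $\mathcal{B}\subseteq J^{+}\subseteq N^{+}$. Let $Y\subseteq X$ be $J$-positive, let $F\subseteq\omega$ be finite, and let $n_0<\omega$ exceed all elements of $F$. The set $Y$ is the union of the at most $\nu$ sets $Y_s$ with $|s|=n_0$, so by (J1) there is $s_0\in T_Y$ of length $n_0$.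

We show that $T_Y$ splits above $s_0$: there are $s\supseteq s_0$ and distinct $p,q<\nu$ with $s^{\frown}p,\ s^{\frown}q\in T_Y$. Suppose not. Since $Y_s=\bigcup_{p<\nu}Y_{s^{\frown}p}$, each $s\in T_Y$ has an immediate successor in $T_Y$ by (J1), and for $s\supseteq s_0$ it is unique. Since also $T_Y$ is closed under initial segments, there is $b\in{}^{\omega}\nu$ such that the members of $T_Y$ extending $s_0$ are exactly the sequences $b\upharpoonright n$, $n\ge n_0$. If $y\in Y_{s_0}$ and $r_{\gamma(y)}\neq b$, then some initial segment $s\supseteq s_0$ of $r_{\gamma(y)}$ is not an initial segment of $b$, so $s\notin T_Y$ and $y\in Y_s$. Thus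
\[
Y_{s_0}\subseteq\{y:r_{\gamma(y)}=b\}\cup\bigcup\{Y_s:s\supseteq s_0,\ s\notin T_Y\}.
\]
The second set is a union of at most $\nu$ members of $J$. On the first set $\gamma$ is constant because $\xi\mapsto r_\xi$ is injective, so that set is in $J$ as well. Hence $Y_{s_0}\in J$, a contradiction.

Let $t=|s|\ge n_0$, so $t\notin F$. Put $B=X_{s^{\frown}p}$ and $Y'=Y_{s^{\frown}q}\in J^{+}$. From $Y\subseteq X$ we get $T_Y\subseteq T_X$, so $B\in\mathcal{B}$. For $x\in B$ and $y\in Y'$ the sequences $r_{\gamma(x)}$ and $r_{\gamma(y)}$ both extend $s$ and have the distinct values $p,q$ at $t$. So $\ell(x,y)=t$.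
\end{proof}

For Labeling II the condition $Y\subseteq X$ cannot be dropped: the sets $B$ and $Y'$ just found are $J$-positive and $\ell$ is constantly $t$ on $B\times Y'$, so the conclusion fails for $B$, $Y'$, $\{t\}$ in place of $X$, $Y$, $F$. This is why the second part of Theorem~\ref{thm:ideals} assumes $\kappa^{\omega}\le\chi$.

\section{The coloring}\label{sec:coloring}

Fix regular uncountable $\kappa<\chi$ with $(H_{\kappa,\chi})$, a set $A\supseteq\chi$, and a labeling $(\mathcal{L},\ell)$ with $|\mathcal{L}|\le\chi$.

Let $S$ witness $(H_{\kappa,\chi})$. It is the union of the at most $\kappa<\chi$ sets $S\cap E^{\chi}_{\mu}$, $\mu<\kappa$ infinite regular, so one of these is stationary. A subset of a non-stationary set is non-stationary, so we may assume $S\subseteq E^{\chi}_{\mu}$ for a fixed regular $\mu<\kappa$. Note that $\mu^{+}\le\kappa<\chi$. Since $|\chi\times\mathcal{L}|=\chi$, Solovay's theorem gives a partition of $S$ into stationary sets $S_{\tau,L}$ $(\tau<\chi,\ L\in\mathcal{L})$. We fix: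
\begin{itemize}
\item for $\sigma\in S_{\tau,L}$, the color $h(\sigma)=\tau$ and the alphabet $L(\sigma)=L$;
\item functions $m_\sigma:\sigma\to L(\sigma)$ $(\sigma\in S)$, obtained by applying Lemma~\ref{lem:marks} to each $S_{\tau,L}$ with the set $L$;
\item for $y\in\mathcal{P}_{\kappa}A$, a function $\eta_y$ on $S\cap y$ as in Lemma~\ref{lem:eta};
\item for $x\in\mathcal{P}_{\kappa}A$, the ordinal $\alpha(x)=\sup(x\cap\chi)<\chi$.
\end{itemize}
For $x\subsetneq y$ let
\[
Q(x,y)=\{\sigma\in S\cap y:\ \eta_y(\sigma)<\alpha(x)<\sigma,\ \ m_\sigma(\alpha(x))=\ell(x,y)\}.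
\]
This set is finite by Lemma~\ref{lem:eta}. Define
\[
c(x,y)=h(\max Q(x,y))\ \text{ if }Q(x,y)\ne\emptyset,\qquad c(x,y)=0\ \text{ otherwise.}
\]
The next lemma eliminates the competitors above a given $\delta$, uniformly on a positive set of $y$. It holds for any labeling.

\begin{lemma}[Isolation]\label{lem:isolation}
Let $J$ be a $\kappa$-complete fine ideal on $\mathcal{P}_{\kappa}A$, let $\delta\in S$, and let $Y_0\in J^{+}$ be such that $\delta\in y$ for all $y\in Y_0$. There are $Y\subseteq Y_0$ with $Y\in J^{+}$, an ordinal $\theta<\delta$ and a finite set $F\subseteq L(\delta)$ such that $x\subsetneq y$ and $c(x,y)=h(\delta)$ whenever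
\begin{equation}\label{eq:isolation}
y\in Y,\qquad x\subseteq y,\qquad \theta<\alpha(x)<\delta,\qquad \ell(x,y)=m_\delta(\alpha(x))\notin F.
\end{equation}
\end{lemma}

\begin{proof}
For $\sigma\in S$ with $\sigma>\delta$, let $\theta_\sigma<\delta$ be given by Lemma~\ref{lem:marks}(a). For $y\in Y_0$ the set
\[
U_y=\{\sigma\in S\cap y:\eta_y(\sigma)<\delta<\sigma\}
\]
is finite by Lemma~\ref{lem:eta}. Hence
\[
\theta_y=\max\bigl(\{\eta_y(\delta)\}\cup\{\theta_\sigma:\sigma\in U_y\}\bigr)<\delta,
\]
and $V_y=L(\delta)\cap\{m_\sigma(\delta):\sigma\in U_y\}$ is a finite subset of the countable set $L(\delta)$. Fix a sequence $\langle d_k:k<\mu\rangle$ cofinal in $\delta$. Then $Y_0$ is the union of the sets $\{y\in Y_0:\theta_y\le d_k,\ V_y=F\}$, where $k<\mu$ and $F\subseteq L(\delta)$ is finite. There are at most $\mu\cdot\omega<\kappa$ such sets, so by (J1) one of them, call it $Y$, is in $J^{+}$. Let $F$ and $\theta=d_k$ be its parameters.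

Assume \eqref{eq:isolation}. As $\alpha(x)<\delta$, we have $\delta\in y\setminus x$, so $x\subsetneq y$. Since $\eta_y(\delta)\le\theta<\alpha(x)<\delta$ and $m_\delta(\alpha(x))=\ell(x,y)$, we have $\delta\in Q(x,y)$. Suppose $\sigma\in Q(x,y)$ and $\sigma>\delta$. Then $\eta_y(\sigma)<\alpha(x)<\delta$, so $\sigma\in U_y$, and $\theta_\sigma\le\theta<\alpha(x)<\delta$ gives $m_\sigma(\delta)=m_\sigma(\alpha(x))=\ell(x,y)$. This value equals $m_\delta(\alpha(x))\in L(\delta)$, so it lies in $V_y=F$, contrary to \eqref{eq:isolation}. Therefore $\max Q(x,y)=\delta$.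
\end{proof}

The alphabets have to be small for two reasons: the marks of a ladder of length $\mu$ must run through the whole alphabet, and there must be fewer than $\kappa$ possibilities for $V_y$.

\begin{proof}[Proof of Theorem~\ref{thm:ideals}]
If $\kappa^{\omega}\le\chi$, use Labeling I. Otherwise $\kappa^{\omega}>\kappa$; use Labeling II, which is available by Lemma~\ref{lem:arith}. In both cases $|\mathcal{L}|\le\chi$, and $c$ is the coloring defined above. Let $J$, $X\in J^{+}$ and $\tau<\chi$ be given. Let $Y_{*}\in J^{+}$ be arbitrary in the case of Labeling I and $Y_{*}=X$ in the case of Labeling II. Both parts of the theorem follow once we find $x\in X$ with $\{y\in Y_{*}:x\subsetneq y,\ c(x,y)=\tau\}\in J^{+}$.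

Let $N$ be the family of all $B\subseteq\mathcal{P}_{\kappa}A$ such that $\{\alpha(x):x\in B\}$ is bounded in $\chi$. This ideal is $\kappa^{+}$-complete since $\kappa<\chi$. It is contained in $J$: if $\alpha(x)<\zeta<\chi$ for all $x\in B$, then $B\subseteq\{x:\zeta\notin x\}$. Take $L$ and $\mathcal{B}$ from Lemma~\ref{lem:separation}. The set
\[
D=\bigcap_{B\in\mathcal{B}}\operatorname{acc}\{\alpha(x):x\in B\}
\]
is an intersection of at most $\kappa<\chi$ clubs, hence club in $\chi$. Let $\delta\in S_{\tau,L}$ be as in Lemma~\ref{lem:marks}(b) for $D$. By (J2), $Y_0=\{y\in Y_{*}:\delta\in y\}\in J^{+}$. Lemma~\ref{lem:isolation} gives $Y\subseteq Y_0$, $\theta<\delta$ and $F\subseteq L$. Lemma~\ref{lem:separation} applies to $Y$ and $F$, since $Y\subseteq X$ in the case of Labeling II; it gives $t\in L\setminus F$, $B\in\mathcal{B}$ and $Y'\subseteq Y$.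

By the choice of $\delta$ there are $\theta\le\beta<\beta'<\delta$ with $\beta'\in D$ and $m_\delta(\alpha)=t$ for $\beta<\alpha\le\beta'$. As $\beta'$ is a limit point of $\{\alpha(x):x\in B\}$, there is $x\in B\subseteq X$ with $\beta<\alpha(x)<\beta'$. By (J2), $Y''=\{y\in Y':x\subseteq y\}\in J^{+}$. For $y\in Y''$ we have $\ell(x,y)=t=m_\delta(\alpha(x))\notin F$ and $\theta<\alpha(x)<\delta$, so \eqref{eq:isolation} holds, and thus $x\subsetneq y$ and $c(x,y)=h(\delta)=\tau$. Since $Y''\subseteq Y_{*}$, the proof is complete.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]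
The case $\kappa=\lambda$ was settled in Section~\ref{sec:prelim}. For $\kappa<\lambda$ apply the first part of Theorem~\ref{thm:ideals} with $A=\chi=\lambda$ and $J=I_{\kappa\lambda}$. Positive sets are nonempty, so for every $X\in I_{\kappa\lambda}^{+}$ and $\tau<\lambda$ there are $x\subsetneq y$ in $X$ with $c(x,y)=\tau$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Non-reflection of $S$ is used only in Lemma~\ref{lem:eta}, and stationarity only in the choice of $\mu$, in Solovay's theorem and in Lemma~\ref{lem:guessing}. The bound $\mu<\kappa$ makes the number of pieces in Lemma~\ref{lem:isolation} less than $\kappa$. The strict inequality $\kappa<\chi$ yields $\mu^{+}<\chi$ for club guessing, the $\kappa^{+}$-completeness of $N$, and the reduction to one cofinality. For $\kappa=\chi$ the ideal $N$ is not $\kappa^{+}$-complete, and for $\kappa=\chi=\mu^{+}$ Lemma~\ref{lem:guessing} does not apply; this is why the case $\kappa=\lambda$ is treated separately.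
\end{remark}

\section{Singular $\lambda$ and successors of regular cardinals}\label{sec:singular}

For singular $\lambda$ we have colorings with $\chi_i$ colors for a sequence $\chi_i$ cofinal in $\lambda$. One more coloring $c^{*}$, built on a smaller cardinal $\chi^{*}$, selects the index $i$. Theorem~\ref{thm:ideals} cannot be applied twice as a black box, because the same pair $(x,y)$ must have prescribed colors under $c^{*}$ and under $c^{i}$. So we use one labeling for all cardinals, and we choose $N$ so that a single $x$ can be found with $\sup(x\cap\chi^{*})$ and $\sup(x\cap\chi_i)$ both in prescribed intervals.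

\begin{proof}[Proof of Theorem~\ref{thm:singular}]
Let $\rho=\operatorname{cf}(\lambda)<\lambda$. Choose regular cardinals $\chi^{*}$ and $\chi_i$ $(i<\rho)$, all satisfying $(H_{\kappa,\cdot})$, such that $\max\{\kappa,\rho\}<\chi^{*}<\chi_i<\lambda$ and $\sup_{i<\rho}\chi_i=\lambda$. Let $A=\lambda$. If $\kappa^{\omega}=\kappa$, let $(\mathcal{L},\ell)$ be Labeling I; otherwise let it be Labeling II, by Lemma~\ref{lem:arith}. In both cases $|\mathcal{L}|\le\kappa$. Carry out the construction of Section~\ref{sec:coloring} with this labeling for $\chi^{*}$ and for each $\chi_i$, and mark the resulting objects with superscripts $*$ and $i$; thus $\alpha^{*}(x)=\sup(x\cap\chi^{*})$ and $\alpha^{i}(x)=\sup(x\cap\chi_i)$. Define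
\[
c(x,y)=c^{i}(x,y)\ \text{ if }c^{*}(x,y)=i<\rho,\qquad c(x,y)=0\ \text{ if }c^{*}(x,y)\ge\rho .
\]
Let $J=I_{\kappa\lambda}$, $X\in J^{+}$ and $\tau<\lambda$. Fix $i<\rho$ with $\tau<\chi_i$. It suffices to find $x\subsetneq y$ in $X$ with $c^{*}(x,y)=i$ and $c^{i}(x,y)=\tau$.

For $B\subseteq\mathcal{P}_{\kappa}\lambda$ and $\alpha<\chi^{*}$ let $G(B,\alpha)=\{\alpha^{i}(x):x\in B,\ \alpha^{*}(x)=\alpha\}$, and put
\[
W_B=\{\alpha<\chi^{*}:G(B,\alpha)\text{ is unbounded in }\chi_i\},\qquad N=\{B:W_B\text{ is bounded in }\chi^{*}\}.
\]
The family $N$ is closed under subsets, since $B'\subseteq B$ implies $W_{B'}\subseteq W_B$. If $B$ is the union of at most $\kappa$ sets $B_k$, then $G(B,\alpha)=\bigcup_kG(B_k,\alpha)$, so $W_B=\bigcup_kW_{B_k}$ because $\kappa<\chi_i$; and a union of at most $\kappa<\chi^{*}$ bounded subsets of $\chi^{*}$ is bounded. So $N$ is a $\kappa^{+}$-complete ideal. To see that $N\subseteq J$, let $B\in J^{+}$ and $\zeta<\chi^{*}$. By (J2) the set $B'=\{x\in B:\zeta\in x\}$ is in $J^{+}$, and again by (J2) every ordinal below $\chi_i$ belongs to some $x\in B'$,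 so $\{\alpha^{i}(x):x\in B'\}$ is unbounded in $\chi_i$. This set is contained in the union of the sets $G(B,\alpha)$, $\zeta\le\alpha<\chi^{*}$. Since $\chi^{*}<\chi_i$, one of them is unbounded, so $W_B$ has an element $\alpha\ge\zeta$. Thus $B\in N^{+}$.

Take $L$ and $\mathcal{B}$ from Lemma~\ref{lem:separation} for $J$, $N$, $X$, and let
\[
D^{*}=\bigcap_{B\in\mathcal{B}}\operatorname{acc}(W_B),\qquad D^{i}=\bigcap_{B\in\mathcal{B}}\ \bigcap_{\alpha\in W_B}\operatorname{acc}(G(B,\alpha)).
\]
The first set is an intersection of at most $\kappa<\chi^{*}$ clubs in $\chi^{*}$, the second of at most $\kappa\cdot\chi^{*}<\chi_i$ clubs in $\chi_i$. Let $\delta^{*}\in S^{*}_{i,L}$ and $\delta^{i}\in S^{i}_{\tau,L}$ be as in Lemma~\ref{lem:marks}(b) for $D^{*}$ and $D^{i}$; the first index is admissible as $i<\rho<\chi^{*}$. Apply Lemma~\ref{lem:isolation} for $\chi^{*}$ to $\delta^{*}$ and $\{y\in X:\delta^{*},\delta^{i}\in y\}$ to get $Y^{*},\theta^{*},F^{*}$. Then apply it for $\chi_i$ to $\delta^{i}$ and $Y^{*}$ to get $Y\subseteq Y^{*}$, $\theta^{i}$, $F^{i}$. Lemma~\ref{lem:separation}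 for $Y\subseteq X$ and $F^{*}\cup F^{i}\subseteq L$ gives $t\in L\setminus(F^{*}\cup F^{i})$, $B\in\mathcal{B}$ and $Y'\subseteq Y$.

We choose first the value of $\alpha^{*}(x)$ and then $x$. By the choice of $\delta^{*}$ there are $\theta^{*}\le\beta_0<\beta_0'<\delta^{*}$ with $\beta_0'\in D^{*}$ and $m^{*}_{\delta^{*}}$ constantly $t$ on $(\beta_0,\beta_0']$. As $\beta_0'$ is a limit point of $W_B$, there is $\alpha\in W_B$ with $\beta_0<\alpha<\beta_0'$. By the choice of $\delta^{i}$ there are $\theta^{i}\le\beta_1<\beta_1'<\delta^{i}$ with $\beta_1'\in D^{i}$ and $m^{i}_{\delta^{i}}$ constantly $t$ on $(\beta_1,\beta_1']$. As $\beta_1'$ is a limit point of $G(B,\alpha)$, there is $x\in B$ with $\alpha^{*}(x)=\alpha$ and $\beta_1<\alpha^{i}(x)<\beta_1'$. By (J2) there is $y\in Y'$ with $x\subseteq y$, and $\ell(x,y)=t$. Now \eqref{eq:isolation} holds for $\chi^{*}$ with $Y^{*},\theta^{*},F^{*},\delta^{*}$, and for $\chi_i$ with $Y,\theta^{i},F^{i},\delta^{i}$. Hence $x\subsetneq y$, $c^{*}(x,y)=h^{*}(\delta^{*})=i$ and $c^{i}(x,y)=h^{i}(\delta^{i})=\tau$.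
\end{proof}

When $\kappa=\mu^{+}$ with $\mu$ regular, the hypothesis holds for free: the largest cofinality below $\kappa$ is $\mu$, and an ordinal of cofinality at most $\mu$ has a club consisting of points of smaller cofinality.

\begin{proof}[Proof of Corollary~\ref{cor:successor}]
Let $\chi\ge\kappa=\mu^{+}$ be regular and $S=E^{\chi}_{\mu}\subseteq E^{\chi}_{<\kappa}$. The set $S$ is stationary: a club in $\chi$ contains the supremum of its first $\mu$ elements, which has cofinality $\mu$. Let $\alpha\in E^{\chi}_{<\kappa}$, so $\rho=\operatorname{cf}(\alpha)\le\mu$. Fix $\langle d_k:k<\rho\rangle$ cofinal in $\alpha$ and define $e:\rho\to\alpha$ by $e(0)=d_0+1$, $e(k+1)=\max\{e(k),d_{k+1},d_k\}+1$, and $e(k)=\sup_{k'<k}e(k')$ for limit $k$; these suprema are below $\alpha$ as $k<\operatorname{cf}(\alpha)$. Then $e$ is strictly increasing, continuous and cofinal, so $\operatorname{ran}(e)$ is club in $\alpha$. The values of $e$ at non-limit indices are successor ordinals, and for limit $k<\rho$ the value $e(k)$ has cofinality $\operatorname{cf}(k)<\rho\le\mu$. So $\operatorname{ran}(e)\cap S=\emptyset$,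 and $(H_{\kappa,\chi})$ holds for every regular $\chi\ge\kappa$.

If $\lambda\ge\kappa$ is regular, apply Theorem~\ref{thm:main}. If $\lambda$ is singular, then $\lambda>\kappa$ and the successor cardinals between $\kappa$ and $\lambda$ are regular and unbounded in $\lambda$, so Theorem~\ref{thm:singular} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Todorcevic}
Todor\v{c}evi\'c, \emph{Partitioning pairs of countable ordinals}, Acta Math. \textbf{159} (1987), 261--294.

\bibitem{Tsukuura}
Kenta Tsukuura, \emph{Walks along a weak square sequence and the non-semiproperness of Namba forcings}, arXiv:2502.11579 (2025).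

\end{thebibliography}
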